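# Closed manifolds with parallel Weyl tensor of rank two

Throughout, manifolds are connected and everything is $C^\infty$; "closed" means compact without boundary. Conventions: $R(u,v)=[\nabla_u,\nabla_v]-\nabla_{[u,v]}$, $R(u,v,w,z)=g(R(u,v)w,z)$, $w^\flat=g(w,\cdot)$, $(\alpha\wedge\beta)(u,v)=\alpha(u)\beta(v)-\alpha(v)\beta(u)$. A subspace or distribution is *null* if $g$ vanishes identically on it. Repeated indices are summed.

## 1. A metric on $\mathbb R^4$ with parallel Weyl tensor

Take coordinates $(t,\xi,x,y)$ on $\mathbb R^4$, a sign $\varepsilon=\pm1$, a function $f(t)$, and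
$$g=\kappa\,dt^2+2\,dt\,d\xi+2\,dx\,dy,\qquad \kappa=2f(t)\,xy+\varepsilon y^2. \tag{1}$$
The signature is $(2,2)$. Lowering indices: $\partial_\xi^\flat=dt$, $\partial_x^\flat=dy$, $\partial_y^\flat=dx$, $\partial_t^\flat=\kappa\,dt+d\xi$.

*Connection.* I claim that the only nonzero covariant derivatives of coordinate fields are
$$\nabla_{\partial_x}\partial_t=\nabla_{\partial_t}\partial_x=\tfrac12\kappa_x\partial_\xi,\qquad \nabla_{\partial_y}\partial_t=\nabla_{\partial_t}\partial_y=\tfrac12\kappa_y\partial_\xi,\qquad \nabla_{\partial_t}\partial_t=\tfrac12\kappa_t\partial_\xi-\tfrac12\kappa_y\partial_x-\tfrac12\kappa_x\partial_y .$$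
These formulas are symmetric, so there is no torsion. For metric compatibility we differentiate the components of $g$: we have $\partial_tg(\partial_t,\partial_t)=\kappa_t=2g(\nabla_{\partial_t}\partial_t,\partial_t)$ and $\partial_xg(\partial_t,\partial_t)=\kappa_x=2g(\frac12\kappa_x\partial_\xi,\partial_t)$, similarly in $y$; next $0=\partial_tg(\partial_t,\partial_x)=-\frac12\kappa_x+\frac12\kappa_x$, similarly in $y$; in all other cases both sides are zero, because $\partial_\xi$ is orthogonal to $\partial_\xi,\partial_x,\partial_y$. In particular $\partial_\xi$ and $dt$ are parallel.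

*Curvature.* Since $\nabla_{\partial_y}\nabla_{\partial_t}\partial_t=\frac12\kappa_{ty}\partial_\xi-\frac12\kappa_{yy}\partial_x-\frac12\kappa_{xy}\partial_y$ and $\nabla_{\partial_t}\nabla_{\partial_y}\partial_t=\frac12\kappa_{ty}\partial_\xi$,
$$R(\partial_y,\partial_t)\partial_t=-\varepsilon\,\partial_x-f\,\partial_y,\qquad\text{and likewise}\qquad R(\partial_x,\partial_t)\partial_t=-f\,\partial_x .$$
Moreover $R(\partial_x,\partial_y)\partial_t=\frac12(\kappa_{yx}-\kappa_{xy})\partial_\xi=0$, $R(\partial_x,\partial_y)$ kills $\partial_x,\partial_y,\partial_\xi$, and $R(\partial_\xi,\cdot)=0$ because nothing depends on $\xi$ and $\partial_\xi$ is parallel. By the symmetries of $R$, all components now follow from $R(\partial_i,\partial_t,\partial_t,\partial_j)$ with $i,j\in\{x,y\}$: the $(y,y)$ one is $-\varepsilon$, the two mixed ones are $-f$, the $(x,x)$ one is $0$. With $\theta^x=dt\wedge dx$ and $\theta^y=dt\wedge dy$ we have $\theta^i(\partial_k,\partial_t)\,\theta^j(\partial_t,\partial_l)=-\delta^i_k\delta^j_l$, so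
$$R=f\,(\theta^x\otimes\theta^y+\theta^y\otimes\theta^x)+\varepsilon\,\theta^y\otimes\theta^y. \tag{2}$$

*Weyl tensor.* For symmetric 2-tensors $S,q$ the Kulkarni–Nomizu product is, with one choice of overall sign,
$$(S⊼q)(a,b,c,d)=S(a,d)q(b,c)+S(b,c)q(a,d)-S(a,c)q(b,d)-S(b,d)q(a,c).$$
It is an algebraic curvature tensor, that is, it has all the symmetries of $R$. (For constant curvature $K$, $R=\frac K2\,g⊼g$.) The Weyl tensor $W$ is the totally trace-free part of $R$: one has $R=W+S⊼g$ with $W$ trace-free, and this decomposition is unique. For uniqueness, contract the first and fourth slots of $S⊼g$ to get $(\operatorname{tr}S)g+nS-S-S=(n-2)S+(\operatorname{tr}S)g$; if this vanishes, its trace $(2n-2)\operatorname{tr}S$ vanishes, hence $S=0$ for $n\ge3$.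

Let $q=q_{AB}e^Ae^B$ be symmetric, with $(e^A)$ a coframe. Expanding $q_{AB}(dt\wedge e^A)(a,b)\,(dt\wedge e^B)(c,d)$ gives
$$dt(a)dt(c)q(b,d)-dt(a)dt(d)q(b,c)-dt(b)dt(c)q(a,d)+dt(b)dt(d)q(a,c),$$
so
$$-(dt^2⊼q)=q_{AB}\,(dt\wedge e^A)\otimes(dt\wedge e^B). \tag{3}$$
For $q=g$ the terms $\kappa\,dt^2$ and $2\,dt\,d\xi$ contribute nothing since $dt\wedge dt=0$. Thus the first part of (2) is $-f\,dt^2⊼g$. The second part is $-\varepsilon\,dt^2⊼dy^2$, an algebraic curvature tensor. It is trace-free: for any $\omega=\alpha\wedge\beta$, contracting the first and fourth slots of $\omega\otimes\omega$ gives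
$$g(\alpha,\beta)(\beta\otimes\alpha+\alpha\otimes\beta)-g(\alpha,\alpha)\,\beta\otimes\beta-g(\beta,\beta)\,\alpha\otimes\alpha, \tag{4}$$
and $dt=\partial_\xi^\flat$, $dy=\partial_x^\flat$ span a null plane. By uniqueness,
$$W=\varepsilon\,\omega\otimes\omega,\qquad \omega=dt\wedge dy .$$

*Derivatives.* From $\nabla\partial_x=\frac12\kappa_x\,dt\otimes\partial_\xi$ we get $\nabla dy=\frac12\kappa_x\,dt\otimes dt$, so $\nabla_v\omega=dt\wedge\nabla_vdy=0$. Hence $\nabla W=0$, while $\nabla R=-df\otimes(dt^2⊼g)$ is nonzero if $f$ is nonconstant.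

So here is a metric that is not conformally flat, usually not locally symmetric, and yet has parallel Weyl tensor. It lives on $\mathbb R^4$. Making $f$ periodic closes up the $t$-direction; can the other directions be closed up too? More generally, can a Weyl tensor of this shape, parallel, live on a closed 4-manifold?

## 2. Essentially conformally symmetric manifolds and the Olszak distribution

**Definition.** A pseudo-Riemannian manifold $(M,g)$ of dimension $n\ge4$ is *essentially conformally symmetric* (ECS) if $\nabla W=0$, $\nabla R\ne0$ and $W\neq0$.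

**Definition.** The *Olszak distribution* $\mathcal D$ of an ECS manifold has as fiber $\mathcal D_x$ the set of all $w\in T_xM$ with $w^\flat\wedge W(v,v',\cdot,\cdot)=0$ for all $v,v'\in T_xM$.

We recall that $\mathcal D$ is a null parallel distribution, whose rank is always $1$ or $2$. The ECS manifold is called *rank-one* or *rank-two* accordingly. In example (1) with $f$ nonconstant, $w\in\mathcal D$ means $w^\flat\wedge dt\wedge dy=0$, so $\mathcal D=\operatorname{span}(\partial_\xi,\partial_x)$: rank two. (A rank-one example appears in Section 8.)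

It is known that there are no four-dimensional compact rank-one ECS manifolds. Ivo Terek, "Compact plane waves with parallel Weyl curvature", arXiv:2407.07261 (2024), is the source of the question whether there are four-dimensional compact rank-two ones. These notes prove the following.

**Theorem 1.** There is no closed four-dimensional rank-two ECS manifold. (The proof does not use $\nabla R\neq0$.)

**Theorem 2 (integral identity).** Let $(M,g)$ be a closed pseudo-Riemannian 4-manifold with a null parallel rank-two distribution $\mathcal D$. Suppose there is a nowhere-zero parallel 2-form $\omega$, globally defined up to sign, that is locally of the form $w_1^\flat\wedge w_2^\flat$ with $w_1,w_2$ sections of $\mathcal D$. Then for every null distribution $\mathcal H$ with $TM=\mathcal D\oplus\mathcal H$,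
$$\int_M R(h_1,h_2,h_1,h_2)\,\mathrm{vol}=0,$$
where $h_1,h_2$ are local sections of $\mathcal H$ with $\omega(h_1,h_2)=\pm1$, and $\mathrm{vol}$ is the nowhere-zero 4-form defined in (10) below.

**Theorem 3 (sharpness).** A closed rank-two ECS manifold of signature $(p,q)$ exists if and only if $p,q\ge2$ and $p+q\ge5$.

**Corollary.** No unimodular 4-dimensional Lie group carries a left-invariant rank-two ECS metric.

## 3. Isometries of plane waves and a mean value that cannot vanish

The natural first attempt is to build a closed quotient of (1). We set this up in all dimensions at once, since the same machine will later prove Theorem 3.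

Let $V$ be a finite-dimensional vector space with a nondegenerate inner product $\langle\,,\rangle$, let $A:V\to V$ be self-adjoint, let $f$ be 1-periodic, and on $\widehat M=\mathbb R\times\mathbb R\times V\ni(t,\xi,z)$ put
$$g=\kappa\,dt^2+2\,dt\,d\xi+\langle dz,dz\rangle,\qquad\kappa=f(t)\langle z,z\rangle+\langle Az,z\rangle. \tag{5}$$
Example (1) is $V=\operatorname{span}(e_+,e_-)$ with $\langle e_+,e_-\rangle=1$, $e_\pm$ null, $Ae_-=\varepsilon e_+$, $Ae_+=0$, $z=xe_++ye_-$.

**Lemma 1.** The map $S(t,\xi,z)=(t+1,\xi,z)$ is an isometry. If $u:\mathbb R\to V$ satisfies $u''=fu+Au$ and $c\in\mathbb R$, then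
$$\Phi_{u,c}(t,\xi,z)=\bigl(t,\ \xi-\langle u'(t),z\rangle-\tfrac12\langle u'(t),u(t)\rangle+c,\ z+u(t)\bigr)$$
is an isometry. Moreover
$$\Phi_{w,d}\Phi_{u,c}=\Phi_{u+w,\,c+d+\frac12(\langle u',w\rangle-\langle w',u\rangle)},\qquad S\Phi_{u,c}S^{-1}=\Phi_{\sigma u,c},\quad(\sigma u)(t)=u(t-1). \tag{6}$$

*Proof.* $S$ is an isometry because $f$ is 1-periodic. Under $\Phi_{u,c}$, $dz$ becomes $dz+u'dt$ and $d\xi$ becomes $d\xi-\langle u'',z\rangle dt-\langle u',dz\rangle-\frac12(\langle u'',u\rangle+\langle u',u'\rangle)dt$. In $\Phi_{u,c}^*g-g$ the mixed terms $2\langle u',dz\rangle dt$, from $\langle dz,dz\rangle$, and $-2\langle u',dz\rangle dt$, from $2\,dt\,d\xi$, cancel. The coefficient of $dt^2$ is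
$$2\langle (f+A)u,z\rangle+\langle(f+A)u,u\rangle+\langle u',u'\rangle-2\langle u'',z\rangle-\langle u'',u\rangle-\langle u',u'\rangle=0 .$$
For the composition, the $\xi$-component of $\Phi_{w,d}\Phi_{u,c}(t,\xi,z)$ is
$$\xi-\langle u',z\rangle-\tfrac12\langle u',u\rangle+c-\langle w',z+u\rangle-\tfrac12\langle w',w\rangle+d,$$
and that of $\Phi_{u+w,e}$ is $\xi-\langle u'+w',z\rangle-\frac12\langle u'+w',u+w\rangle+e$. They agree exactly for $e=c+d+\frac12\langle u',w\rangle-\frac12\langle w',u\rangle$, which is constant in $t$ because $\langle u'',w\rangle-\langle w'',u\rangle=0$ by self-adjointness of $f+A$. In particular $\Phi_{-u,-c}$ is inverse to $\Phi_{u,c}$, so $\Phi_{u,c}$ is a diffeomorphism. Finally $S\Phi_{u,c}S^{-1}(t,\xi,z)=S\Phi_{u,c}(t-1,\xi,z)$ is $\Phi_{\sigma u,c}(t,\xi,z)$ by inspection, and $\sigma u$ solves the same equation since $f$ is periodic. $\square$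

To close up the slices $t=\text{const}$ we want a vector space $\mathcal L$ of solutions for which $u\mapsto u(t)$ is an isomorphism onto $V$ for every $t$, and such that the $\Phi_{u,c}$ with $u\in\mathcal L$ commute. The first property means $\mathcal L=\{u:u'=Bu\}$ for a smooth $B(t)\in\operatorname{End}V$. By (6), the second holds when $\langle Bu,w\rangle=\langle Bw,u\rangle$, that is, when $B(t)$ is self-adjoint. Invariance under $\sigma$ means that $B$ is 1-periodic. The equation $u''=fu+Au$ becomes a Riccati equation.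

**Lemma 2.** Let $B:\mathbb R\to\operatorname{End}V$ be smooth, 1-periodic and self-adjoint with
$$B'+B^2=f\,\mathrm{Id}+A, \tag{7}$$
and let $\mathcal L=\{u:u'=Bu\}$. Then $\sigma\mathcal L=\mathcal L$. If $\Lambda\subset\mathcal L$ is a lattice with $\sigma\Lambda=\Lambda$, then $\Gamma=\{S^k\Phi_{u,c}:k\in\mathbb Z,\ u\in\Lambda,\ c\in\mathbb Z\}$ is a group of isometries acting freely and properly discontinuously on $\widehat M$, and $\widehat M/\Gamma$ is a closed connected manifold.

*Proof.* If $u'=Bu$ then $u''=B'u+Bu'=(B'+B^2)u=fu+Au$, so $\Phi_{u,c}$ is an isometry. By the theory of linear ODEs, $u\mapsto u(t)$ is an isomorphism $\mathcal L\to V$ for each $t$. As $B$ is periodic, $\sigma\mathcal L=\mathcal L$. Self-adjointness gives $\langle u',w\rangle-\langle w',u\rangle=\langle Bu,w\rangle-\langle Bw,u\rangle=0$, so $\Phi_{w,d}\Phi_{u,c}=\Phi_{u+w,c+d}$ on $\mathcal L$. Together with $S\Phi_{u,c}S^{-1}=\Phi_{\sigma u,c}$ and $\sigma\Lambda=\Lambda$ this shows that $\Gamma$ is a group. The map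
$$\mathbb R\times\mathbb R\times\mathcal L\to\widehat M,\qquad(t,r,u)\mapsto\Phi_{u,r}(t,0,0)=\bigl(t,\,r-\tfrac12\langle u'(t),u(t)\rangle,\,u(t)\bigr) \tag{8}$$
is a diffeomorphism: given $(t,\xi,z)$, take the unique $u\in\mathcal L$ with $u(t)=z$, which depends smoothly on $(t,z)$, and $r=\xi+\frac12\langle u'(t),z\rangle$. In the coordinates $(t,r,u)$, since $\Phi_{w,d}\Phi_{u,r}(t,0,0)=\Phi_{u+w,r+d}(t,0,0)$ and $S\Phi_{u,r}(t,0,0)=\Phi_{\sigma u,r}(t+1,0,0)$, the action is
$$\Phi_{w,d}:(t,r,u)\mapsto(t,r+d,u+w),\qquad S:(t,r,u)\mapsto(t+1,r,\sigma u).$$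
So $S^k\Phi_{w,d}$ sends $(t,r,u)$ to $(t+k,r+d,\sigma^k(u+w))$. A fixed point forces $k=0$, then $d=0$ and $w=0$: the action is free. If a compact set $K$ meets its image, then $k$ and $d$ are bounded, and for each such $k$ the vector $w$ lies in the compact set $\sigma^{-k}K_{\mathcal L}-K_{\mathcal L}$, where $K_{\mathcal L}$ is the projection of $K$ to $\mathcal L$; this leaves finitely many $w\in\Lambda$. So the action is properly discontinuous. Dividing first by all $\Phi_{w,d}$, $w\in\Lambda$, $d\in\mathbb Z$, gives $\mathbb R\times T$ with the torus $T=(\mathbb R/\mathbb Z)\times(\mathcal L/\Lambda)$; dividing by $S$ then gives the mapping torus of $\mathrm{id}\times\sigma:T\to T$, which is compact and connected. $\square$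

Now apply the recipe to (1). Write $Be_+=\alpha e_++\beta e_-$ and $Be_-=\alpha e_-+we_+$; equality of the two $\alpha$'s is self-adjointness. Then $B^2e_-=\alpha(\alpha e_-+we_+)+w(\alpha e_++\beta e_-)$, so the $e_+$-component of (7) applied to $e_-$ reads
$$w'+2\alpha w=\varepsilon .$$
A $\sigma$-invariant lattice forces $\det\sigma|_{\mathcal L}=\pm1$. Identify $\mathcal L$ with $V$ by $u\mapsto u(0)$; then $\sigma$ becomes $u(0)\mapsto u(-1)$, with determinant $\exp(-\int_0^1\operatorname{tr}B)=\exp(-2\int_0^1\alpha)$. Hence $\int_0^1\alpha=0$, so $\alpha=h'/h$ with $h>0$ smooth and 1-periodic. Multiplying by $h^2$,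
$$(h^2w)'=\varepsilon h^2. \tag{9}$$
The left side has mean zero over a period and the right side does not. The recipe fails in dimension four for every periodic $f$, and (9) is the exact point of failure.

The number $\int_0^1\varepsilon h^2\,dt$ has a geometric meaning. The evaluation $u\mapsto u(t)$ has determinant $\exp\int_0^t\operatorname{tr}B=h(t)^2/h(0)^2$ relative to $u\mapsto u(0)$. In (8), $dz$ is evaluation of $du$ plus $u'\,dt$, and $d\xi=dr$ plus terms in $dt$ and $du$; so $dt\wedge d\xi\wedge dx\wedge dy$ equals $h(t)^2\,dt\wedge dr$ wedged with a constant volume form on $\mathcal L$. Thus $\varepsilon\int_0^1h^2\,dt$ is, up to a nonzero constant, $\varepsilon$ times the *volume* the quotient would have. Equation (9) says that on the hypothetical quotient $\varepsilon\,\mathrm{vol}$ is exact. This suggests proving Theorem 1 by exhibiting, on any 4-dimensional rank-two ECS manifold, a globally defined 3-form with differential $\varepsilon\,\mathrm{vol}$.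

## 4. The Weyl tensor as the square of a parallel 2-form

**Proposition 3.** Let $(M,g)$ be a 4-dimensional rank-two ECS manifold. Then $\mathcal D$ is null and parallel, and $W=\varepsilon\,\omega\otimes\omega$, where $\varepsilon=\pm1$ is constant and $\omega$ is a nowhere-zero parallel 2-form, defined on $M$ up to sign, locally of the form $w_1^\flat\wedge w_2^\flat$ with $w_1,w_2$ sections of $\mathcal D$. The proof uses only $\nabla W=0$, $W\ne0$ and $\operatorname{rank}\mathcal D=2$.

*Proof.* **Step 1: $\mathcal D$ is parallel.** Parallel transport preserves $g$ and the parallel tensor $W$, hence $\mathcal D$, which is defined from them. Also, $W$ is parallel and nonzero, hence nowhere zero.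

**Step 2: the shape of $W$.** Let $w_1,w_2$ be a local frame of $\mathcal D$ and $\omega_0=w_1^\flat\wedge w_2^\flat$. If a 2-form $\zeta$ satisfies $w_1^\flat\wedge\zeta=w_2^\flat\wedge\zeta=0$, complete $w_1^\flat,w_2^\flat$ to a coframe and expand $\zeta$: the first equation leaves only terms containing $w_1^\flat$, and the second then leaves only the $w_1^\flat\wedge w_2^\flat$ term. So $W(v,v',\cdot,\cdot)=\lambda(v,v')\,\omega_0$. Pair symmetry gives $\lambda(v,v')\omega_0(a,b)=\lambda(a,b)\omega_0(v,v')$; choosing $a,b$ with $\omega_0(a,b)=1$ shows that $\lambda$ is a multiple of $\omega_0$. Hence $W=F\,\omega_0\otimes\omega_0$ with $F$ smooth and nowhere zero.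

**Step 3: $\mathcal D$ is null.** $W$ is trace-free, so (4) with $\alpha=w_1^\flat$, $\beta=w_2^\flat$ vanishes. The tensors $\alpha\otimes\alpha$, $\beta\otimes\beta$, $\alpha\otimes\beta+\beta\otimes\alpha$ are independent, so all $g(w_i,w_j)$ vanish.

**Step 4: normalization.** Put $\omega=|F|^{1/2}\omega_0$ and $\varepsilon=\operatorname{sign}F$. Then $W=\varepsilon\,\omega\otimes\omega$. This determines $\omega$ up to sign (two choices have equal squares, up to a sign that is excluded because $\omega\otimes\omega=-\omega'\otimes\omega'$ is impossible for real multiples), so $\omega$ is defined on $M$ up to sign and $\varepsilon$ is locally constant, hence constant. Absorbing $|F|^{1/2}$ into $w_1$ gives the local form claimed.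

**Step 5: $\omega$ is parallel.** Since $\mathcal D$ is parallel, $\nabla_uw_1,\nabla_uw_2\in\mathcal D$, so $\nabla_u\omega=s(u)\,\omega$ for a 1-form $s$. Then $0=\nabla_uW=2s(u)W$, so $s=0$. $\square$

So $(\mathcal D,\omega)$ satisfies the hypotheses of Theorem 2.

What could one integrate over $M$? The tempting candidates are forms and functions built algebraically from $W$ and $\omega$, but the obvious ones vanish: $\omega\wedge\omega=0$ since $\omega$ is decomposable, $g(\omega,\omega)=\det\bigl(g(w_i,w_j)\bigr)=0$ since $\mathcal D$ is null, and so $g(W,W)=g(\omega,\omega)^2=0$. The nonzero number $\varepsilon$ becomes visible only when $W$ is evaluated on vectors transverse to $\mathcal D$, and there is no preferred transverse plane. The remedy is to choose one, arbitrarily but globally and null, and let the choice enter the 3-form.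

## 5. Null complements and the 3-form $\Psi$

Let $(M,g)$ be a 4-manifold with $(\mathcal D,\omega)$ as in Theorem 2, not necessarily compact. As $\mathcal D$ is null of rank $2$ in dimension $4$, $\mathcal D^\perp=\mathcal D$. A vector lies in $\ker\omega$ exactly when $w_1^\flat$ and $w_2^\flat$ vanish on it, so $\ker\omega=\mathcal D^\perp=\mathcal D$.

**Step 1: a global null complement exists.** Let $\mathcal H_0$ be any complement of $\mathcal D$, for instance the orthogonal complement for an auxiliary Riemannian metric. If $d\in\mathcal D$ is $g$-orthogonal to $\mathcal H_0$, it is orthogonal to all of $TM$, hence $d=0$; so $g$ pairs $\mathcal D$ and $\mathcal H_0$ nondegenerately. Hence there is a unique smooth $C:\mathcal H_0\to\mathcal D$ with $g(Ch,h')=g(h,h')$ for $h,h'\in\mathcal H_0$. Let $\mathcal H=\{h-\frac12Ch:h\in\mathcal H_0\}$. This is again a complement, and it is null: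
$$g(h-\tfrac12Ch,\,h'-\tfrac12Ch')=g(h,h')-\tfrac12g(h,h')-\tfrac12g(h,h')+0=0 .$$

**Step 2: adapted frames.** Fix any null complement $\mathcal H$. Locally choose a sign of $\omega$ and a frame $h_1,h_2$ of $\mathcal H$ with $\omega(h_1,h_2)=1$. Let $d^1,d^2$ be the frame of $\mathcal D$ with $g(d^a,h_b)=\delta^a_b$, and put $e^a=g(d^a,\cdot)$, $\varphi_a=g(h_a,\cdot)$. As $\mathcal D$ and $\mathcal H$ are null, $(e^1,e^2,\varphi_1,\varphi_2)$ is the coframe dual to $(h_1,h_2,d^1,d^2)$. Also $\omega=e^1\wedge e^2$, because both sides vanish when one argument is in $\mathcal D$ and both equal $1$ on $(h_1,h_2)$.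

**Step 3: the connection in this frame.** Write
$$\nabla h_a=\tau_a^b\,h_b+\mu_{ab}\,d^b,\qquad\mu_{ab}=g(\nabla h_a,h_b),$$
with 1-forms $\tau_a^b$ and $\mu_{ab}$. Differentiating $g(h_a,h_b)=0$ gives $\mu_{ab}=-\mu_{ba}$; put $\mu=\mu_{12}$, so that
$$\nabla h_1=\tau_1^bh_b+\mu\,d^2,\qquad\nabla h_2=\tau_2^bh_b-\mu\,d^1 .$$
From $\nabla\omega=0$, $\omega(h_1,h_2)=1$ and $\ker\omega=\mathcal D$ we get $0=-\omega(\nabla h_1,h_2)-\omega(h_1,\nabla h_2)=-(\tau_1^1+\tau_2^2)$, that is, $\tau_2^2=-\tau_1^1$.

**Step 4: the global forms.** Set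
$$\Psi=\mu\wedge\varphi_1\wedge\varphi_2,\qquad\mathrm{vol}=e^1\wedge e^2\wedge\varphi_1\wedge\varphi_2. \tag{10}$$
We must check independence of the local choices. Two choices for the same $\mathcal H$ are related by $h_a'=P_a^bh_b$ with $\det P=\pm1$, the value $-1$ occurring when the sign of $\omega$ is changed. In
$$\mu'=g(\nabla h_1',h_2')=P_1^aP_2^b\,\mu_{ab}+dP_1^a\,P_2^b\,g(h_a,h_b)=(\det P)\,\mu$$
the derivative term drops out precisely because $\mathcal H$ is null. Similarly $\varphi_1'\wedge\varphi_2'=(\det P)\,\varphi_1\wedge\varphi_2$ and $e'^1\wedge e'^2=(\det P)^{-1}e^1\wedge e^2$. So $\Psi$ gets multiplied by $(\det P)^2=1$ and $\mathrm{vol}$ by $1$. Thus $\Psi$ is a global 3-form and $\mathrm{vol}$ a global nowhere-zero 4-form; in particular $M$ is orientable. The function $R(h_1,h_2,h_1,h_2)$ is also independent of the choices, being multiplied by $(\det P)^2=1$.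

*Check on example (1).* Take $h_1=\partial_t-\frac12\kappa\,\partial_\xi$ and $h_2=\partial_y$. They span a null plane, and $\omega(h_1,h_2)=(dt\wedge dy)(h_1,h_2)=1$. Here $d^1=\partial_\xi$, $d^2=\partial_x$, $e^1=dt$, $e^2=dy$, $\varphi_1=d\xi+\frac12\kappa\,dt$, $\varphi_2=dx$. In $\nabla h_1=\nabla\partial_t-\frac12d\kappa\otimes\partial_\xi$ the only part not orthogonal to $\partial_y$ is the $\partial_x$-component $-\frac12\kappa_y\,dt$, so $\mu=-\frac12\kappa_y\,dt=-(fx+\varepsilon y)\,dt$. Hence
$$\Psi=-(fx+\varepsilon y)\,dt\wedge d\xi\wedge dx,\qquad d\Psi=-\varepsilon\,dy\wedge dt\wedge d\xi\wedge dx=\varepsilon\,dt\wedge dy\wedge d\xi\wedge dx=\varepsilon\,\mathrm{vol}.$$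
Of course on $\mathbb R^4$ every 4-form is exact, so a formula in one chart proves nothing about quotients. Indeed this $\Psi$ is not invariant under the isometries of Lemma 1: under $\Phi_{u,c}$ with $u=u_+e_++u_-e_-$ its $dt\wedge d\xi\wedge dx$ coefficient changes by $-(fu_++\varepsilon u_-)=-u_+''$. The point of Steps 1–4 is that any global $\mathcal H$ gives a global $\Psi$. It remains to see that $d\Psi$ always comes out right.

## 6. The differential of $\Psi$

**Proposition 4.** In the setting of Section 5, for every null complement $\mathcal H$,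
$$d\Psi=R(h_1,h_2,h_1,h_2)\,\mathrm{vol}. \tag{11}$$

*Proof.* **Step 1: $d\mu$ is a curvature component.** From $\mu(v)=g(\nabla_vh_1,h_2)$ and $d\mu(u,v)=u\,\mu(v)-v\,\mu(u)-\mu([u,v])$,
$$d\mu(u,v)=R(u,v,h_1,h_2)+g(\nabla_vh_1,\nabla_uh_2)-g(\nabla_uh_1,\nabla_vh_2).$$
We show that the last two terms cancel. As $\mathcal D$ and $\mathcal H$ are null, only products of an $h$-part with a $d$-part survive:
$$g(\nabla_vh_1,\nabla_uh_2)=-\tau_1^1(v)\mu(u)+\mu(v)\tau_2^2(u)=-\tau_1^1(v)\mu(u)-\mu(v)\tau_1^1(u),$$
where $\tau_2^2=-\tau_1^1$ was used. This is symmetric in $u,v$, so the two terms cancel and $d\mu=R(\cdot,\cdot,h_1,h_2)$.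

**Step 2: $d(\varphi_1\wedge\varphi_2)$ is divisible by $\mu$.** As $\nabla$ is torsion-free, $d\varphi_a(u,v)=g(\nabla_uh_a,v)-g(\nabla_vh_a,u)$, that is, $d\varphi_a=\tau_a^b\wedge\varphi_b+\mu_{ab}\wedge e^b$. Therefore
$$\begin{aligned}d(\varphi_1\wedge\varphi_2)&=(\tau_1^1\wedge\varphi_1+\tau_1^2\wedge\varphi_2+\mu\wedge e^2)\wedge\varphi_2-\varphi_1\wedge(\tau_2^1\wedge\varphi_1+\tau_2^2\wedge\varphi_2-\mu\wedge e^1)\\&=(\tau_1^1+\tau_2^2)\wedge\varphi_1\wedge\varphi_2+\mu\wedge(e^1\wedge\varphi_1+e^2\wedge\varphi_2).\end{aligned}$$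
The first term is zero, so $\mu\wedge d(\varphi_1\wedge\varphi_2)=0$.

**Step 3: assembly.** Hence $d\Psi=d\mu\wedge\varphi_1\wedge\varphi_2-\mu\wedge d(\varphi_1\wedge\varphi_2)=d\mu\wedge\varphi_1\wedge\varphi_2$. Only the $e^1\wedge e^2$-coefficient of $d\mu$ survives the wedge with $\varphi_1\wedge\varphi_2$. It equals $d\mu(h_1,h_2)=R(h_1,h_2,h_1,h_2)$. $\square$

*Proof of Theorem 2.* $M$ is closed and oriented by $\mathrm{vol}$, and $\Psi$ is a global 3-form. By (11) and Stokes' theorem, $\int_MR(h_1,h_2,h_1,h_2)\,\mathrm{vol}=\int_Md\Psi=0$. $\blacksquare$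

*Proof of Theorem 1.* Let $(M,g)$ be a 4-dimensional rank-two ECS manifold, $(\mathcal D,\omega,\varepsilon)$ as in Proposition 3, and $\mathcal H$ a null complement from Step 1 of Section 5. Write $R-W=S⊼g$. Then
$$(S⊼g)(h_1,h_2,h_1,h_2)=2S(h_1,h_2)g(h_1,h_2)-S(h_1,h_1)g(h_2,h_2)-S(h_2,h_2)g(h_1,h_1)=0,$$
since $\mathcal H$ is null. Hence $R(h_1,h_2,h_1,h_2)=W(h_1,h_2,h_1,h_2)=\varepsilon\,\omega(h_1,h_2)^2=\varepsilon$, and (11) becomes
$$d\Psi=\varepsilon\,\mathrm{vol}. \tag{12}$$
If $M$ were closed, Stokes' theorem would give $0=\int_Md\Psi=\varepsilon\int_M\mathrm{vol}\ne0$, a contradiction. Nowhere was $\nabla R\ne0$ used. $\blacksquare$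

Together with the known nonexistence in rank one, there are no compact four-dimensional ECS manifolds at all.

## 7. Left-invariant metrics on unimodular groups

Recall that a (connected) Lie group is *unimodular* if $\operatorname{tr}\operatorname{ad}_X=0$ for every $X$ in its Lie algebra. Nilpotent groups are unimodular, since each $\operatorname{ad}_X$ is nilpotent. The affine group of the line, with $[X,Y]=Y$, is not: $\operatorname{tr}\operatorname{ad}_X=1$. On a unimodular group of dimension $n$, left-invariant $(n-1)$-forms are closed. Indeed such a form is $\iota_X\nu$ with $X$ a left-invariant field and $\nu$ a left-invariant volume form, and for a left-invariant frame $E_1,\dots,E_n$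
$$(d\,\iota_X\nu)(E_1,\dots,E_n)=(L_X\nu)(E_1,\dots,E_n)=-\sum_i\nu(E_1,\dots,[X,E_i],\dots,E_n)=-\operatorname{tr}(\operatorname{ad}_X)\,\nu(E_1,\dots,E_n)=0 .$$

*Proof of the Corollary.* Suppose a unimodular 4-dimensional Lie group carries a left-invariant rank-two ECS metric. Left translations are isometries, so $\mathcal D$ is left-invariant. Left-translating $\omega$ from the identity gives a left-invariant form whose square times $\varepsilon$ is $W$ everywhere, because $W$ is left-invariant; so $\omega$ may be taken left-invariant. Start the construction of Step 1 in Section 5 with a left-invariant $\mathcal H_0$; then $C$ and $\mathcal H$ are left-invariant. With a left-invariant frame $h_1,h_2$ of $\mathcal H$ satisfying $\omega(h_1,h_2)=1$, the form $\Psi$ is a left-invariant 3-form, and (12) gives $d\Psi=\varepsilon\,\mathrm{vol}\neq0$. But left-invariant 3-forms are closed, a contradiction. $\blacksquare$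

## 8. Rank-two plane waves in dimension $n\ge5$

We turn to Theorem 3. *Necessity:* $\mathcal D$ is null of rank two, and a null subspace has dimension at most $\min(p,q)$, so $p,q\ge2$ and $p+q\ge4$; the case $p+q=4$ is excluded by Theorem 1.

For sufficiency let $n=p+q\ge5$. We use (5) with $V$ of dimension $n-2$, having a basis $e_+,e_0,e_-,e_1,\dots,e_{n-5}$ with
$$\langle e_+,e_-\rangle=1,\quad\langle e_0,e_0\rangle=\delta=\pm1,\quad\langle e_i,e_i\rangle=\delta_i=\pm1,\quad\text{all other products zero}.$$
Write $z_-=\langle z,e_+\rangle$ for the $e_-$-coordinate, and let $Az=\delta z_-e_+$. Then $\langle Az,z'\rangle=\delta z_-z'_-$, so $A$ is self-adjoint, and $\operatorname{tr}A=0$ because $Ae_-=\delta e_+$ while $A$ kills the other basis vectors. The signature of $g$ is $(2,2)$ plus the signs $\delta,\delta_1,\dots,\delta_{n-5}$, that is, $n-4\ge1$ free signs; so every $(p,q)$ with $p,q\ge2$ and $p+q\ge5$ is obtained.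

**Proposition 5.** If $f$ is nonconstant, this $g$ is a rank-two ECS metric on $\widehat M$.

*Proof.* **Step 1: connection and curvature for general $A$.** Use linear coordinates $z^i$ on $V$, let $\gamma_{ij}$ be the components of $\langle\,,\rangle$, and raise indices with $\gamma$. Then
$$\nabla\partial_\xi=0,\quad\nabla_{\partial_i}\partial_j=0,\quad\nabla_{\partial_i}\partial_t=\nabla_{\partial_t}\partial_i=\tfrac12\kappa_i\partial_\xi,\quad\nabla_{\partial_t}\partial_t=\tfrac12\kappa_t\partial_\xi-\tfrac12\kappa^i\partial_i .$$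
Indeed by the Koszul formula $g(\nabla_{\partial_a}\partial_b,\partial_c)=\frac12(\partial_ag_{bc}+\partial_bg_{ac}-\partial_cg_{ab})$, and the only nonconstant component is $g_{tt}=\kappa(t,z)$. So the nonzero values are $g(\nabla_{\partial_i}\partial_t,\partial_t)=\frac12\kappa_i$, $g(\nabla_{\partial_t}\partial_t,\partial_t)=\frac12\kappa_t$, $g(\nabla_{\partial_t}\partial_t,\partial_j)=-\frac12\kappa_j$; now raise the index with $\partial_\xi^\flat=dt$, $\partial_i^\flat=\gamma_{ij}dz^j$. In particular $dt=\partial_\xi^\flat$ is parallel. It follows that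
$$R(\partial_i,\partial_t)\partial_t=\bigl(\tfrac12\kappa_{ti}\partial_\xi-\tfrac12\kappa_i{}^j\partial_j\bigr)-\tfrac12\kappa_{ti}\partial_\xi=-\tfrac12\kappa_i{}^j\partial_j,\qquad R(\partial_i,\partial_t)\partial_j=\tfrac12\kappa_{ij}\partial_\xi,$$
$R(\partial_i,\partial_j)=0$ (on $\partial_t$ it gives $\frac12(\kappa_{ji}-\kappa_{ij})\partial_\xi=0$), and $R(\partial_\xi,\cdot)=0$ as in Section 1. Here $\kappa_{ij}=2(f\gamma_{ij}+A_{ij})$ with $A_{ij}=\langle Ae_i,e_j\rangle$ in the basis of the coordinates. With $\theta^i=dt\wedge dz^i$, comparing the components $R(\partial_k,\partial_t,\partial_t,\partial_l)=-(f\gamma_{kl}+A_{kl})$,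
$$R=(f\gamma_{ij}+A_{ij})\,\theta^i\otimes\theta^j .$$

**Step 2: the Weyl tensor.** By (3) with $q=g$, $\gamma_{ij}\theta^i\otimes\theta^j=-(dt^2⊼g)$. By (3) with $q=A_{ij}dz^idz^j$, the other part $A_{ij}\theta^i\otimes\theta^j$ is an algebraic curvature tensor. Contracting its first and fourth slots, all terms containing $g(dt,dt)=0$ or $g(dt,dz^i)=0$ vanish, because $dt^\sharp=\partial_\xi$ annihilates under $dt$ and all $dz^i$. What is left is $-A_{ij}\gamma^{ij}\,dt\otimes dt=-(\operatorname{tr}A)\,dt\otimes dt=0$. By uniqueness of the Weyl decomposition, and since $A_{ij}dz^idz^j=\delta\,dz_-^2$,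
$$W=A_{ij}\,\theta^i\otimes\theta^j=\delta\,\omega\otimes\omega,\qquad\omega=dt\wedge dz_- .$$

**Step 3: the ECS conditions and the rank.** Let $\partial_+$ be the coordinate field in the direction $e_+$. Then $dz_-=\partial_+^\flat$ and $\nabla\partial_+=\frac12\kappa_+\,dt\otimes\partial_\xi$ with $\kappa_+=\partial_+\kappa$. So $\nabla dz_-=\frac12\kappa_+\,dt\otimes dt$ and $\nabla_v\omega=dt\wedge\nabla_vdz_-=0$. Thus $\nabla W=0$ and $W\neq0$. Next, $\nabla R=-df\otimes(dt^2⊼g)\ne0$, since $f$ is nonconstant and $dt^2⊼g=-\gamma_{ij}\theta^i\otimes\theta^j\neq0$. Finally $\mathcal D=\{w:w^\flat\wedge dt\wedge dz_-=0\}=\operatorname{span}(\partial_\xi,\partial_+)$ has rank two. $\square$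

*A rank-one example.* Steps 1 and 2 hold for any $V$ of dimension at least $2$ and any self-adjoint $A$ with $\operatorname{tr}A=0$. In the same way $\nabla dz^i=\frac12\kappa^i\,dt\otimes dt$, so each $\theta^i$ is parallel, and so is $W=A_{ij}\theta^i\otimes\theta^j$. For $V$ the Euclidean plane and $\langle Az,z\rangle=x^2-y^2$ one gets $W=\theta^x\otimes\theta^x-\theta^y\otimes\theta^y$. Then $w\in\mathcal D$ requires $w^\flat\in\operatorname{span}(dt,dx)\cap\operatorname{span}(dt,dy)=\operatorname{span}(dt)$, so $\mathcal D=\operatorname{span}(\partial_\xi)$.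

## 9. A periodic solution of the Riccati equation

By Lemma 2, we need a periodic self-adjoint $B$ solving (7), and a lattice preserved by $\sigma$. In dimension four, (9) blocked this. Constant coefficients show why an additional direction $e_0$ may help. If $f=0$ and $B$ is constant, (7) reads $B^2=A$. On the plane $V=\operatorname{span}(e_+,e_-)$ this is impossible: $A^2=0$ makes $B$ nilpotent, hence $B^2=0\ne A$. In dimension three, a nilpotent $B$ with $e_-\mapsto e_0\mapsto\delta e_+\mapsto0$ (meaning $Be_-=e_0$, $Be_0=\delta e_+$, $Be_+=0$) does satisfy $B^2e_-=\delta e_+=Ae_-$. The square of the $e_0$-component produces a term that can balance the mean in (9). Note that the balancing needs the sign $\delta$ of $e_0$ to match the sign in $A$, which is why $A$ was defined with $\delta$. We now do this with nonconstant $f$.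

**Step 1: the function $f$.** Let $h:\mathbb R\to(0,\infty)$ be smooth, 1-periodic and nonconstant, and let $f=h''/h$. We check that $f$ is nonconstant. If $h''=ah$ with $a$ constant, then $a\int_0^1h=\int_0^1h''=0$, so $a=0$; then $h$ is affine and periodic, hence constant, a contradiction.

**Step 2: the ansatz.** Put $B=\frac{h'}h\mathrm{Id}+N$ with
$$Ne_+=0,\quad Ne_0=\delta y\,e_+,\quad Ne_-=y\,e_0+w\,e_+,\quad Ne_i=0,$$
where $y,w$ are functions of $t$. It is self-adjoint: $\langle Ne_0,e_-\rangle=\delta y=\langle e_0,Ne_-\rangle$, also $\langle Ne_-,e_+\rangle=0=\langle e_-,Ne_+\rangle$ and $\langle Ne_0,e_+\rangle=0=\langle e_0,Ne_+\rangle$, and pairs involving $e_i$ give zero. Furthermore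
$$B'+B^2=\Bigl(\frac{h'}h\Bigr)'\mathrm{Id}+\Bigl(\frac{h'}h\Bigr)^2\mathrm{Id}+N'+2\frac{h'}hN+N^2=f\,\mathrm{Id}+h^{-2}(h^2N)'+N^2 .$$
Now $N^2e_-=\delta y^2e_+$, and $N^2$ is zero on the other basis vectors. So (7) is equivalent to
$$(h^2y)'=0,\qquad h^{-2}(h^2w)'+\delta y^2=\delta . \tag{13}$$

**Step 3: solving (13) periodically.** Let $y=b/h^2$ with a constant $b$; this solves the first equation. The second becomes
$$(h^2w)'=\delta\,(h^2-b^2h^{-2}).$$
Compare (9): there is a new term of opposite sign. Choose
$$b=\Bigl(\int_0^1h^2\Big/\int_0^1h^{-2}\Bigr)^{1/2}.$$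
Then the right side is 1-periodic with mean zero, so it has a 1-periodic primitive $h^2w$. With it, $w$, $y$ and $B$ are smooth and 1-periodic, and (7) holds.

## 10. The lattice and the closed quotient

Let $\mathcal L=\{u:u'=Bu\}$, so $\dim\mathcal L=n-2$ and $\sigma\mathcal L=\mathcal L$ by Lemma 2.

**Step 1: $\sigma$ is unipotent on $\mathcal L$.** This is what produces a lattice. Write $u=h\zeta$. Then $u'=Bu$ becomes $\zeta'=N\zeta$, that is,
$$\zeta_-'=0,\qquad\zeta_i'=0,\qquad\zeta_0'=y\,\zeta_-,\qquad\zeta_+'=\delta y\,\zeta_0+w\,\zeta_- .$$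
As $h$ is 1-periodic, $\sigma$ acts by $\zeta(t)\mapsto\zeta(t-1)$. Since $\zeta_-$ and $\zeta_i$ are constant, $\sigma-1$ maps $\mathcal L$ into the subspace $\{\zeta_-=0,\ \zeta_i=0\}$. There $\zeta_0$ is constant, so $\sigma-1$ maps this subspace into $\{\zeta_-=\zeta_i=\zeta_0=0\}$. There $\zeta_+$ is constant, so $\sigma-1$ vanishes. Hence $(\sigma-1)^3=0$ on $\mathcal L$.

**Step 2: an invariant lattice.** All eigenvalues of $\sigma|_{\mathcal L}$ equal $1$, so it has a real Jordan basis, in which its matrix is upper triangular with entries $0$ and $1$ and ones on the diagonal. This is an integer matrix of determinant $1$, so its inverse is an integer matrix as well. The lattice $\Lambda\subset\mathcal L$ spanned by that basis satisfies $\sigma\Lambda=\Lambda$.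

**Step 3: the quotient.** By Lemma 2, $\Gamma=\{S^k\Phi_{u,c}:k\in\mathbb Z,\ u\in\Lambda,\ c\in\mathbb Z\}$ acts on $\widehat M$ freely and properly discontinuously by isometries, and $\widehat M/\Gamma$ is the mapping torus of the diffeomorphism $\mathrm{id}\times\sigma$ of the torus $(\mathbb R/\mathbb Z)\times(\mathcal L/\Lambda)$: a closed connected manifold of dimension $2+(n-2)=n$. The metric $g$ descends to it. The conditions $\nabla W=0$, $W\ne0$, $\nabla R\neq0$ and $\operatorname{rank}\mathcal D=2$ are local, so they pass from $\widehat M$, where they hold by Proposition 5 and Step 1 of Section 9, to the quotient. The signs $\delta,\delta_1,\dots,\delta_{n-5}$ were free, so every signature $(p,q)$ with $p,q\ge2$ and $p+q\ge5$ occurs. This proves Theorem 3. $\blacksquare$
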